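# The largest equitable ribbon in the Schur-positivity order

## Skew shapes and the order $\le_s$

Shapes are drawn in English notation: row lengths of a partition weakly decrease from top to bottom, and entries of a semistandard filling weakly increase along rows and strictly increase down columns.

**Definition (skew Schur function, Schur-positive).** For a skew shape $A=\lambda/\mu$ let $s_A$ be its skew Schur function, the generating function of the semistandard fillings of $A$. A symmetric function is Schur-positive if its expansion in the Schur basis has nonnegative coefficients. Every $s_A$ is Schur-positive, and products of Schur-positive functions are Schur-positive.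

For example, $s_{(2,2)/(1)}=s_{21}$. And $s_2s_2-s_3s_1=(s_4+s_{31}+s_{22})-(s_4+s_{31})=s_{22}$ is Schur-positive, while $s_3-s_{21}$ is not.

**Definition (the order $\le_s$, the poset $\mathcal P_N$).** For skew shapes $A,B$ write $B\le_s A$ if $s_A-s_B$ is Schur-positive. We use the same sign for symmetric functions: $f\ge_s g$ means that $f-g$ is Schur-positive. Call $A$ and $B$ equivalent if $s_A=s_B$. Then $\le_s$ is a partial order on equivalence classes, and $\mathcal P_N$ is the poset of equivalence classes of skew shapes with $N$ cells.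

For example, $(2,2)/(1)$ and $(2,1)$ are different shapes in the same class of $\mathcal P_3$. The classes of $s_3$, $s_{21}$, $s_{111}$ are pairwise incomparable in $\mathcal P_3$. All three lie below the class of three disconnected cells, because $s_1^3=s_3+2s_{21}+s_{111}$.

## Ribbons and equitable ribbons

**Definition (ribbon).** A ribbon is a connected skew shape with no $2\times2$ block of cells. Equivalently, any two consecutive rows share exactly one column. A ribbon is identified with the composition $\alpha=(\alpha_1,\dots,\alpha_\ell)$ of its row lengths, and $\alpha^*=(\alpha_\ell,\dots,\alpha_1)$ is its reverse.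

We read rows from the bottom to the top. Rotation by $180^\circ$ does not change a skew Schur function, so $\alpha$ and $\alpha^*$ are equivalent and the reading direction does not matter for $\le_s$. For example, the ribbon $(2,3,2)$ occupies columns $1,2$ in its bottom row, columns $2,3,4$ in the middle row and columns $4,5$ in the top row. We often write $232$ for it.

**Definition (equitable).** A ribbon is equitable if all its row lengths are $a$ or $a+1$ for some integer $a\ge2$.

So $232$ and $3222$ are equitable, with $a=2$; $242$ is not, and $121$ is not because $a\ge2$ is required. It is known that the equivalence class of an equitable ribbon $\alpha$ contains only $\alpha$ and $\alpha^*$, so we identify the class with $\alpha$.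

**Definition (the poset $\mathcal R((a+1)^na^m)$).** For an integer $a\ge2$ and nonnegative integers $n,m$ with $n+m\ge1$, let $\mathcal R((a+1)^na^m)$ be the subposet of $\mathcal P_N$, where $N=n(a+1)+ma$, consisting of all equitable ribbons with $n$ rows of length $a+1$ and $m$ rows of length $a$.

For example, $\mathcal R(3^12^3)$ has the four ribbons $3222, 2322, 2232, 2223$. They form two elements, $3222\sim2223$ and $2322\sim2232$.

## Box diagonal diagrams

**Definition (box diagonal diagram).** For positive integers $R,S$, draw a grid $R$ cells high and $S$ cells wide, and the line $L$ given by $y=\frac RSx$ from the bottom left corner to the top right corner. Then $P_{R,S}$ consists of the cells whose interior or top left corner point is intercepted by $L$. It is a skew shape with $R$ rows, $S$ columns and $R+S-1$ cells.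

Take $R=4$, $S=6$, so $L$ is $y=\frac23x$ and it crosses the horizontal lines $y=1,2,3,4$ at $x=\frac32,3,\frac92,6$. In row 1 (the bottom row), $L$ meets the interiors of columns $1,2$. In row 2 it meets columns $2,3$; in addition $L$ passes through $(3,2)$, which is the top left corner of the cell in column 4 of row 2, so row 2 is columns $2,3,4$. Row 3 is columns $4,5$ and row 4 is columns $5,6$. Hence $P_{4,6}$ is the ribbon $2322$, an element of $\mathcal R(3^12^3)$.

In general it is known that $P_{n+m,\,(n+m)a-m+1}$ is an equitable ribbon with $n$ rows of length $a+1$ and $m$ rows of length $a$. We shall check this below.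

## The maximal elements of $\mathcal R((a+1)^na^m)$

We have the $n+m$ row lengths and may order them as we like. Which orders give the largest ribbon Schur functions? The following question is taken from Foster Tom and Stephanie van Willigenburg, "Necessary conditions for Schur-maximality", arXiv:1711.10000 (2017). Is it true that $\mathcal R((a+1)^na^m)$ has exactly one maximal element, given by the box diagonal diagram $P_{n+m,\,(n+m)a-m+1}$? The answer is yes.

**Theorem A.** For $a\ge2$ and $n+m\ge1$, every $\alpha\in\mathcal R((a+1)^na^m)$ satisfies $\alpha\le_sP_{n+m,\,(n+m)a-m+1}$. Hence this poset has exactly one maximal element, namely $P_{n+m,\,(n+m)a-m+1}$.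

The argument gives more.

**Theorem B.** Let $R,S\ge1$ and $N=R+S-1$.

1. Every ribbon with $R$ rows and $N$ cells (no condition on row lengths) is $\le_sP_{R,S}$.
2. Every connected skew shape with $N$ cells and $R$ rows is $\le_sP_{R,S}$.
3. The subposet of $\mathcal P_N$ of connected skew shapes has exactly $N$ maximal elements, namely $P_{R,N-R+1}$ for $R=1,\dots,N$.

Theorem B is not needed for Theorem A.

## Facts about ribbon Schur functions

For a composition $x=(x_1,\dots,x_R)$ with all parts at least $1$, let $r_x$ be the Schur function of the ribbon with row lengths $x$, let $\ell(x)=R$ and let $|x|$ be the sum of the parts. Write $xy$ for concatenation, and for $x=(x_1,\dots,x_k)$, $y=(y_1,\dots,y_l)$ put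
$$x\odot y=(x_1,\dots,x_{k-1},\,x_k+y_1,\,y_2,\dots,y_l).$$
For instance $(2,3)\odot(2)=(2,5)$.

**(F1)** (MacMahon) $r_xr_y=r_{xy}+r_{x\odot y}$. To see it, take a pair of fillings of the two ribbons. Let $p$ be the last entry of the top row of $x$, and let $p'$ be the first entry of the bottom row of $y$. If $p\le p'$, glue the two rows side by side and get a filling of $x\odot y$. If $p>p'$, put the cell of $p'$ directly above the cell of $p$ and get a filling of $xy$. This is a bijection.

**(F2)** $r_x=r_{x^*}$, by rotation.

**(F3)** $r_x=\sum_y(-1)^{\ell(x)-\ell(y)}h_y$, summed over all coarsenings $y$ of $x$, that is, compositions obtained by adding up adjacent parts. For example $r_{(2,3,2)}=h_2h_3h_2-h_5h_2-h_2h_5+h_7$. This follows from (F1) by induction on the number of rows: $r_{x'(p)}=r_{x'}h_p-r_{x'\odot(p)}$, and a coarsening of $x'(p)$ either keeps $p$ separate or merges it to the left.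

The functions $h_1,h_2,\dots$ are algebraically independent, so (F3) lets us read $r_x$ as a polynomial in the variables $h_i$. Two consequences follow.

First, the number of rows of $x$ is the degree of $r_x$ as a polynomial in the $h_i$, each $h_i$ having degree 1, because only $y=x$ has $\ell(x)$ parts.

Second, $r_x$ is irreducible in the unique factorization domain $\mathbb Z[h_1,h_2,\dots]$. Indeed, with $N=|x|$, we have $r_x=\pm h_N+(\text{a polynomial in }h_1,\dots,h_{N-1})$. If $r_x=fg$, then one factor, say $g$, has degree $0$ in $h_N$. It divides the coefficient $\pm1$ of $h_N$, so $g=\pm1$.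

**(F4)** (Lam, Postnikov and Pylyavskyy, *Schur positivity and Schur log-concavity*, Amer. J. Math. 129 (2007)) For skew shapes $\lambda/\mu$ and $\nu/\rho$, with max and min taken rowwise,
$$s_{\max(\lambda,\nu)/\max(\mu,\rho)}\;s_{\min(\lambda,\nu)/\min(\mu,\rho)}\ \ge_s\ s_{\lambda/\mu}\,s_{\nu/\rho}.$$

For example, take one row each: columns $1,2,3$ (so $\lambda=3$, $\mu=0$) and column $2$ (so $\nu=2$, $\rho=1$). The max shape is $3/1$, the min shape is $2/0$, and (F4) says $h_2h_2\ge_sh_3h_1$. The difference is $s_{22}$, as computed above.

## The row sums of $P_{R,S}$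

A ribbon with $R$ rows and $N$ cells is the same as its function of partial sums $F(t)=x_1+\dots+x_t$, with $F(0)=0$ and $F(R)=N$. We compute this function for $P_{R,S}$. Put
$$N=R+S-1,\qquad \Theta=\frac{N+1}{R}=1+\frac SR .$$
In row $i$ from the bottom, $L$ runs over $x$ between $(i-1)S/R$ and $iS/R$, so it meets the interiors of the cells in columns $\lfloor(i-1)S/R\rfloor+1,\dots,\lceil iS/R\rceil$. If $iS/R$ is an integer and $i<R$, then $L$ passes through the point $(iS/R,\,i)$, the top left corner of the cell of row $i$ in column $iS/R+1$, and that cell is added. In both cases, for $i<R$, row $i$ occupies columns $\lfloor(i-1)S/R\rfloor+1,\dots,\lfloor iS/R\rfloor+1$. Row $R$ occupies columns $\lfloor(R-1)S/R\rfloor+1,\dots,S$. Consecutive rows share exactly one column, so $P_{R,S}$ is a ribbon. For $i<R$ row $i$ has $\lfloor iS/R\rfloor-\lfloor(i-1)S/R\rfloor+1$ cells, so the partial sums are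
$$F_P(t)=\lfloor tS/R\rfloor+t=\lfloor\Theta t\rfloor\quad(0\le t<R),\qquad F_P(R)=N.\tag{1}$$

We check that $P_{n+m,\,(n+m)a-m+1}$ lies in $\mathcal R((a+1)^na^m)$. Here $R=n+m$ and $N=R+S-1=(n+m)a+n$, so $\Theta=a+\frac{n+1}R$. If $m\ge1$, then $\frac{n+1}R\le1$. For $t<R$ the row lengths $\lfloor\Theta t\rfloor-\lfloor\Theta(t-1)\rfloor$ are $a$ or $a+1$. The last row has length $N-\lfloor\Theta(R-1)\rfloor=N-\lfloor N+1-\Theta\rfloor=\lceil\Theta\rceil-1=a$. If $m=0$, then $\Theta=a+1+\frac1R$, so $F_P(t)=(a+1)t$ for $t<R$ and all rows have length $a+1$. Since the total is $Ra+n$, exactly $n$ rows have length $a+1$ in both cases.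

## Ribbons with two, three, and four rows

With two rows, $r_{(p,q)}=h_ph_q-h_{p+q}$. The Jacobi–Trudi formula gives $h_ph_q-h_{p+1}h_{q-1}=s_{(p,q)}$ for $p\ge q\ge1$. So $r_{(p,q)}-r_{(p+1,q-1)}=s_{(p,q)}$ for $p\ge q\ge2$, and the most balanced ribbon is the largest. By (1), $P_{2,N-1}$ has $F_P(1)=\lfloor(N+1)/2\rfloor$, so it is the balanced one.

With three rows and $n=1$, $m=2$, there are two classes, $(a+1,a,a)$ and $(a,a+1,a)$. We expand the product of the same two ribbons in both orders:
$$r_{(a+1,a)}r_{(a)}=r_{(a+1,a,a)}+r_{(a+1,2a)},\qquad r_{(a)}r_{(a+1,a)}=r_{(a,a+1,a)}+r_{(2a+1,a)}.$$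
Subtracting gives
$$r_{(a,a+1,a)}-r_{(a+1,a,a)}=r_{(a+1,2a)}-r_{(2a+1,a)}=h_{2a}h_{a+1}-h_{2a+1}h_a=s_{(2a,a+1)}.$$
So $(a,a+1,a)$ wins, and it is the ribbon in (1) with $\Theta=a+\frac23$. For $n=2$, $m=1$ the same trick gives
$$r_{(a+1,a+1,a)}-r_{(a+1,a,a+1)}=r_{(a+1,2a+1)}-r_{(2a+2,a)}=h_{2a+1}h_{a+1}-h_{2a+2}h_a=s_{(2a+1,a+1)},$$
and the winner $(a+1,a+1,a)$ is again the ribbon in (1), now with $\Theta=a+1$.

With four rows, compare $3222$ with $2322=P_{4,6}$. Since $r_{(3)}r_{(2,2,2)}=r_{3222}+r_{522}$ and $r_{(2)}r_{(3,2,2)}=r_{2322}+r_{522}$,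
$$r_{2322}-r_{3222}=r_{(2)}r_{(3,2,2)}-r_{(3)}r_{(2,2,2)}.$$
Here we must compare two products of ribbons with several rows, and the two-row identity no longer decides the matter. Note what happened: one cell of the factor $(3)$ has moved to the first row of the other factor. We want a criterion for such an exchange to increase the product.

## Trading one cell between two ribbons

For a composition $U=(u_1,\dots,u_k)$ put $U^{\pm}=(u_1\pm1,u_2,\dots,u_k)$. Let $U=(u_1,\dots,u_k)$ and $V=(v_1,\dots,v_l)$ with $k,l\ge1$, and let $\sigma_i,\tau_i$ be their partial sums.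

**Lemma 1.** Suppose $\sigma_i\ge\tau_i+1$ for $1\le i\le\min(k,l)$, and, if $l<k$, also $\sigma_l\ge\tau_l+2$. Then $U^-$ is a composition and $r_{U^-}r_{V^+}\ge_sr_Ur_V$.

*Proof.* The plan is to place the two ribbons so that $U$ lies weakly to the right of $V$ in every row, except that in the bottom row $U$ starts one column further left. Then taking rowwise max and min exchanges just one cell.

We have $u_1\ge v_1+1\ge2$, so $U^-$ is a composition. Number rows from the bottom. Place $U$ so that row $i$ occupies columns $b_i+1,\dots,e_i$, where $b_1=0$, $e_i=b_i+u_i$ and $b_{i+1}=e_i-1$. Place $V$ in the same way with numbers $b'_i,e'_i$, but starting at $b'_1=1$. Then $e_i=\sigma_i-(i-1)$ and $e'_i=1+\tau_i-(i-1)$, so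
$$e_i-e'_i=\sigma_i-\tau_i-1\ge0\qquad(1\le i\le\min(k,l)).$$
Consequently $b_i-b'_i=e_{i-1}-e'_{i-1}\ge0$ for $2\le i\le\min(k,l)$, while $b_1=0<1=b'_1$.

Now add empty rows on top so that both shapes have $\max(k,l)$ rows. If $k<l$, set $e_i=b_i=\max(e_k,e'_l)$ for $i>k$; then $e_i\ge e'_l\ge e'_i$ and $b_i\ge e'_l\ge b'_i$ in these rows. If $l<k$, set $e'_i=b'_i=e'_l$ for $i>l$. In these rows
$$e_i\ge b_i\ge b_{l+1}=e_l-1\ge e'_l,$$
because $e_l-e'_l=\sigma_l-\tau_l-1\ge1$. This is where the extra hypothesis is used.

All four sequences weakly increase upward, so these are skew shapes. In every row $i\ge2$ both maxima come from $U$ and both minima from $V$. In row 1 the maxima are $b=1$ and $e=u_1$ (as $u_1\ge v_1+1$), and the minima are $b=0$ and $e=v_1+1$. So the max shape is $U$ with the first cell of its bottom row removed. It is still a ribbon, because its bottom row still contains column $u_1$, the column shared with row 2. The min shape is $V$ with one cell added at the left end of its bottom row. Up to empty rows these are the ribbons $U^-$ and $V^+$. Apply (F4). $\square$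

With $U=(3)$ and $V=(2,2,2)$ we have $k<l$ and $\sigma_1=3=\tau_1+1$, so $r_{(2)}r_{(3,2,2)}\ge_sr_{(3)}r_{(2,2,2)}$. By the computation above, $3222\le_s2322$, which settles $\mathcal R(3^12^3)$.

The extra hypothesis for $l<k$ cannot be dropped. Take $U=(2,1)$ and $V=(1)$, so $\sigma_1=2=\tau_1+1$. Then $r_{U^-}r_{V^+}=s_{11}s_2=s_{31}+s_{211}$, which is strictly below $r_Ur_V=s_{21}s_1=s_{31}+s_{22}+s_{211}$.

## Moving one cell inside a ribbon

Let $x=(x_1,\dots,x_R)$ be a ribbon with $N$ cells and partial sums $F$. For $1\le t\le R-1$ let $x^{-,t}$ (respectively $x^{+,t}$) be obtained by replacing $F(t)$ by $F(t)-1$ (respectively $F(t)+1$): one cell moves from row $t$ to row $t+1$, or back. Put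
$$\delta_i(t)=2F(t)-F(t-i)-F(t+i),\qquad1\le i\le\min(t,R-t).$$
For $x=3222$ we have $F=(0,3,5,7,9)$ and $\delta_1(1)=6-0-5=1$, and $x^{-,1}=2322$.

Cut $x$ between rows $t$ and $t+1$, and read both pieces away from the cut: $U=(x_t,\dots,x_1)$ and $V=(x_{t+1},\dots,x_R)$. Then $k=t$, $l=R-t$, $\sigma_i=F(t)-F(t-i)$ and $\tau_i=F(t+i)-F(t)$, so
$$\sigma_i-\tau_i=\delta_i(t).$$
By (F1) and (F2), $r_Ur_V=r_x+r_y$, where $y$ is $x$ with rows $t,t+1$ merged. If $x_t\ge2$, then likewise $r_{U^-}r_{V^+}=r_{x^{-,t}}+r_y$ with the same $y$. Hence
$$r_{x^{-,t}}-r_x=r_{U^-}r_{V^+}-r_Ur_V.\tag{2}$$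

**Lemma 2.** In each case the indicated $x^{\pm,t}$ is a ribbon, and the following holds.

* (a) If $\delta_i(t)\ge1$ for all $i$, and $\delta_{R-t}(t)\ge2$ in case $t>R/2$, then $r_{x^{-,t}}\ge_sr_x$. Equality forces $t=R/2$ and $\delta_{R/2}(t)=1$.
* (b) If $\delta_i(t)\le-1$ for all $i$, and $\delta_t(t)\le-2$ in case $t<R/2$, then $r_{x^{+,t}}\ge_sr_x$.

*Proof.* (a) The condition $l<k$ reads $R-t<t$, so the hypotheses are those of Lemma 1, and the inequality is (2) with Lemma 1. Suppose equality holds. Then $r_{U^-}r_{V^+}=r_Ur_V$, and all four factors are irreducible, so $r_{U^-}=\pm r_U$ or $r_{U^-}=\pm r_V$. The first is impossible, since the two sides are homogeneous symmetric functions of different degrees $|U|-1$ and $|U|$. So $r_{U^-}=\pm r_V$. The numbers of rows agree by (F3), so $t=R-t$. The numbers of cells agree, so $F(t)-1=N-F(t)$, that is, $\delta_{R/2}(t)=2F(t)-N=1$.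

(b) The reverse $x^*$ has partial sums $F^*(s)=N-F(R-s)$. Hence $\delta^*_i(s)=-\delta_i(R-s)$ and $(x^*)^{-,R-t}=(x^{+,t})^*$. Apply (a) to $x^*$ at $s=R-t$. The hypothesis $\delta^*_i(s)\ge1$ is $\delta_i(t)\le-1$; the case $s>R/2$ is $t<R/2$; and $\delta^*_{R-s}(s)=-\delta_t(t)$. $\square$

## Maximal classes lie in the strip $\Theta t-1\le F(t)\le\Theta t$

The next statement drops the condition that rows have length $a$ or $a+1$, so that cells may be moved freely.

**Proposition C.** Let $N\ge2R-1$. Then $r_x\le_sr_{P_{R,N-R+1}}$ for every ribbon $x$ with $R$ rows and $N$ cells.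

The proof takes this section and the next four.

Consider the finite poset of classes of ribbons with $R$ rows and $N$ cells, where a class is the set of all such ribbons with a given $r_x$. Write $P=P_{R,N-R+1}$ and $\Theta=(N+1)/R\ge2$. It suffices to show that every maximal class $\mathcal C$ contains $P$. Then there is only one maximal class, and in a finite poset a unique maximal element is the maximum. So fix a maximal class $\mathcal C$. We use two properties of it throughout. If $x\in\mathcal C$, then $x^*\in\mathcal C$. If $x\in\mathcal C$ and $y$ is a ribbon with $R$ rows and $N$ cells and $r_y\ge_sr_x$, then $r_y=r_x$, so $y\in\mathcal C$.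

**Step 1: bounds on the partial sums.** This step shows that a member of $\mathcal C$ cannot stray far from the line of slope $\Theta$. Precisely, for every $x\in\mathcal C$,
$$\Theta t-1\le F(t)\le\Theta t\qquad(0\le t\le R).\tag{3}$$

Let $\Phi$ be the least concave majorant of $F$ on $[0,R]$, the smallest concave function that is $\ge F$ at the integers. It is piecewise linear with decreasing slopes, it agrees with $F$ at $0$ and $R$, and its breakpoints are integers at which $\Phi=F$. For $x=3222$, the slopes are $3$ on $[0,1]$ and $2$ on $[1,4]$. Let $\sigma$ be the slope of the first linear piece. We claim $\sigma\le\Theta$.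

If $\Phi$ is linear, then $\sigma=N/R<\Theta$. Otherwise let $t$ be its first interior breakpoint, so $F(t)=\Phi(t)=\sigma t$. Choose $\gamma$ strictly between the slopes of $\Phi$ just left and just right of $t$. By concavity, $F(s)\le\Phi(s)<F(t)+\gamma(s-t)$ for all $s\ne t$. Adding this for $s=t-i$ and $s=t+i$ gives $F(t-i)+F(t+i)<2F(t)$. So $\delta_i(t)\ge1$ for all $i$, since these are integers.

Now use Lemma 2(a) and maximality. Whenever its hypotheses hold at $t$, we get $x^{-,t}\in\mathcal C$, that is, equality, and then $t=R/2$ and $\delta_{R/2}(t)=1$. If $t<R/2$, the hypotheses hold and equality is impossible, a contradiction. If $t>R/2$ and $\delta_{R-t}(t)\ge2$, we have the same contradiction. If $t=R/2$, the hypotheses hold, so $\delta_{R/2}(t)=1$. In every surviving case $t\ge R/2$ and $\delta_{R-t}(t)=1$, that is,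
$$F(2t-R)=2F(t)-F(R)-1=2F(t)-N-1.$$
Since $0\le2t-R\le t$, the point $2t-R$ lies under the first linear piece, so
$$F(2t-R)\le\Phi(2t-R)=\sigma(2t-R)=2F(t)-\sigma R.$$
Comparing, $\sigma R\le N+1$, which is the claim.

By concavity, $F(t)\le\Phi(t)\le\sigma t\le\Theta t$ for all $t$. The same holds for $x^*\in\mathcal C$, so $N-F(R-t)\le\Theta t$. Put $s=R-t$: then $F(s)\ge N-\Theta(R-s)=N-(N+1)+\Theta s=\Theta s-1$. This proves (3).

## Ribbons in the strip as binary words

**Step 2: coding.** This step describes all ribbons satisfying (3), and the numbers $\delta_i(t)$ at the places where there is a choice.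

Let $d=\gcd(R,N+1)$ and $g=R/d$, so that $\Theta t\in\mathbb Z$ exactly when $g\mid t$. If $g\nmid t$, the interval $[\Theta t-1,\Theta t]$ contains one integer; if $g\mid t$, it contains two. So (3) says
$$F(t)=\lfloor\Theta t\rfloor\ (g\nmid t),\qquad F(jg)=\Theta jg-\eta_j,\quad\eta_j\in\{0,1\}\ (0\le j\le d),$$
and $\eta_0=0$, $\eta_d=1$ because $F(0)=0$ and $F(R)=N=\Theta R-1$. Conversely, every word $\eta$ with $\eta_0=0$ and $\eta_d=1$ gives a ribbon, since its rows have length $F(t)-F(t-1)\ge(\Theta t-1)-\Theta(t-1)=\Theta-1\ge1$. By (1), $P$ has the word $00\cdots01$.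

For example, let $R=4$, $N=9$. Then $\Theta=\frac52$, $d=2$, $g=2$. The two words are $001$, which is $2322=P$, and $011$, which is $2232=P^*$. The ribbon $3222$ has $F(1)=3>\frac52$ and is outside the strip.

Let $1\le j\le d-1$ and $t=jg$, so $\Theta t$ is an integer. If $g\nmid i$, then $F(t-i)+F(t+i)=\lfloor\Theta t-\Theta i\rfloor+\lfloor\Theta t+\Theta i\rfloor=2\Theta t-1$. If $i=kg$, then $F(t-i)+F(t+i)=2\Theta t-\eta_{j-k}-\eta_{j+k}$. Hence
$$\eta_j=0:\ \ \delta_i(t)=\begin{cases}1&g\nmid i\\ \eta_{j-k}+\eta_{j+k}&i=kg\end{cases}\qquad\ \eta_j=1:\ \ \delta_i(t)=\begin{cases}-1&g\nmid i\\ \eta_{j-k}+\eta_{j+k}-2&i=kg\end{cases}\tag{4}$$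

Lowering $F(jg)$ by one turns $\eta_j=0$ into $1$, and raising it turns $\eta_j=1$ into $0$. Reversal replaces $\eta_j$ by $1-\eta_{d-j}$, because $F^*(jg)=N-\Theta(R-jg)+\eta_{d-j}=\Theta jg-(1-\eta_{d-j})$.

Split $\eta$ into maximal constant runs, numbered $0,1,\dots,q$, of lengths $\rho_0,\dots,\rho_q$. Even-numbered runs consist of $0$'s and odd-numbered runs of $1$'s. As $\eta$ starts with $0$ and ends with $1$, $q$ is odd.

## A fourteen-row ribbon that Lemma 2 cannot improve

The sensible plan is now to apply Lemma 2 inside the strip until only $P$ is left. It gets stuck. Let $R=14$, $N=34$, so $\Theta=\frac52$, $d=7$, $g=2$. Here $F(2j-1)=5j-3$ and $F(2j)=5j-\eta_j$. So rows $2j,2j+1$ have lengths $3,2$ if $\eta_j=0$ and $2,3$ if $\eta_j=1$, for $1\le j\le6$, and rows $1$ and $14$ have length $2$. The word $00010111$ gives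
$$x=2\;32\;32\;23\;32\;23\;23\;2\ \in\ \mathcal R(3^62^8),$$
which equals its own reverse. Its partial sums $F(1),\dots,F(14)$ are $2,5,7,10,12,14,17,20,22,24,27,29,32,34$.

No move of Lemma 2 applies to $x$. Since $x=x^*$, a move (b) at $t$ is the reverse of a move (a) at $14-t$, so it is enough to exclude (a) for $t=1,\dots,13$. For $t=1,3,5,6,7,9,10,12$ we have $\delta_1(t)=x_t-x_{t+1}\le0$. For the other values:

* $t=2$: $\delta_2=10-0-10=0$.
* $t=4$: $\delta_4=20-0-20=0$.
* $t=8$: $\delta_1,\dots,\delta_6=1,2,1,1,1,1$, but $t>7$ requires $\delta_6\ge2$.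
* $t=11$: $\delta_2=54-22-32=0$.
* $t=13$: $\delta_1=32\cdot2-29-34=1$, but $t>7$ requires $\delta_1\ge2$.

Yet $x$ is neither $P=2\,(32)^6\,2$ nor $P^*=2\,(23)^6\,2$. So Lemma 1 alone does not finish the proof.

Look at $t=8$, where the failure is at the far end only. Close to the cut the differences are $1$ and then $2$: a surplus of $2$ already appears at distance $2$. If the ribbon $V$ ended there, Lemma 1 would apply. So we use (F1) to cut $V$ at that place. The price is a correction term in which two rows of $V$ are merged. Merging makes the partial sums of $V$ run ahead of those of $U$, so Lemma 1 can be applied to that term in the opposite direction.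

## The exchange with two rows of $V$ merged

Notation is as in Lemma 1.

**Lemma 3.** Suppose that for some $1\le j\le\min(k,l)$

* $\sigma_i-\tau_i=1$ for $i<j$,
* $\sigma_j-\tau_j=2$,
* $\sigma_i\le\tau_{i+1}$ for $j\le i\le\min(k,l-1)$.

Then $U^-$ is a composition and $r_{U^-}r_{V^+}\ge_sr_Ur_V$.

*Proof.* Since $\sigma_1-\tau_1\ge1$, we have $u_1\ge2$. If $l=j$, then Lemma 1 applies: all differences up to $l$ are at least $1$ and the last is $2$. So let $l>j$. Write $V=V_1Z$ with $V_1=(v_1,\dots,v_j)$ and $Z=(v_{j+1},\dots,v_l)$, and put $\hat V=V_1\odot Z$. By (F1),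
$$r_V=r_{V_1}r_Z-r_{\hat V},\qquad r_{V^+}=r_{V_1^+}r_Z-r_{\hat V^+},$$
and therefore
$$r_{U^-}r_{V^+}-r_Ur_V=r_Z\big[r_{U^-}r_{V_1^+}-r_Ur_{V_1}\big]+\big[r_Ur_{\hat V}-r_{U^-}r_{\hat V^+}\big].\tag{5}$$

The first bracket is Schur-positive by Lemma 1 for the pair $U,V_1$. Here $V_1$ has $j\le k$ rows, $\sigma_i-\tau_i\ge1$ for $i\le j$, and $\sigma_j-\tau_j=2$ covers the extra hypothesis. Multiplying by the Schur-positive function $r_Z$ keeps it Schur-positive.

For the second bracket, apply Lemma 1 to the pair $(\hat V^+,U^-)$, with $\hat V^+$ in the role of $U$ and $U^-$ in the role of $V$. The exchanged pair is $(\hat V,U)$, so the conclusion is $r_{\hat V}r_U\ge_sr_{\hat V^+}r_{U^-}$, as needed. We check the hypotheses. Let $\hat\tau_i$ be the partial sums of $\hat V$, which has $l-1$ parts: $\hat\tau_i=\tau_i$ for $i<j$ and $\hat\tau_i=\tau_{i+1}$ for $j\le i\le l-1$. The differences of partial sums are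
$$D_i=(\hat\tau_i+1)-(\sigma_i-1)=\hat\tau_i-\sigma_i+2,\qquad1\le i\le\min(k,l-1).$$
For $i<j$ we get $D_i=-1+2=1$. For $j\le i\le\min(k,l-1)$ we get $D_i=\tau_{i+1}-\sigma_i+2\ge2$. The extra hypothesis concerns the case $k<l-1$ and asks for $D_k\ge2$; this holds since $k\ge j$. So both brackets in (5) are Schur-positive. $\square$

**Lemma 4.** Let $x$, $F$, $t$ be as in the section on moves. Suppose that for some $i_0$ with $1\le i_0\le\min(t,R-t)$ we have $\delta_i(t)=1$ for $i<i_0$, $\delta_{i_0}(t)=2$, and $\delta_i(t)\le x_{t+i+1}$ for $i_0\le i\le\min(t,R-t-1)$. Then $x^{-,t}$ is a ribbon and $r_{x^{-,t}}\ge_sr_x$.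

*Proof.* This is (2) with Lemma 3 for $j=i_0$. Indeed $\tau_{i+1}=\tau_i+x_{t+i+1}$, so the condition $\sigma_i\le\tau_{i+1}$ says $\delta_i(t)\le x_{t+i+1}$. $\square$

For the fourteen-row ribbon at $t=8$ we take $i_0=2$. The last condition asks that $\delta_2,\dots,\delta_5=2,1,1,1$ be at most $x_{11},\dots,x_{14}=3,2,3,2$, which holds. So $F(8)$ may be lowered, and the word $00010111$ becomes $00011111$.

## From many runs to two, and from two runs to $P$

**Step 3: $\mathcal C$ contains a ribbon with $q=1$.** This step removes inner runs of the word one letter at a time with Lemma 4.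

By Step 1 all members of $\mathcal C$ have words. Take $x\in\mathcal C$ with $q$ minimal, and suppose $q\ge3$. We first find an even $e$ with $2\le e\le q-1$ and $\rho_e\le\rho_{e-1}$. If $\rho_2\le\rho_1$, take $e=2$. Otherwise $\rho_1\le\rho_2$. Replace $x$ by $x^*\in\mathcal C$, which has the same $q$: run $i$ becomes run $q-i$, so now $\rho_{q-1}\le\rho_{q-2}$. Take $e=q-1$, which is even.

Let $j$ be the first index in run $e$ and $t=jg$. Then $\eta_j=0$; also $j\ge1$ as $e\ge2$, and $j\le d-1$ as $\eta_d=1$. For $1\le k<\rho_e$ the index $j+k$ is in run $e$ and, since $k<\rho_{e-1}$, the index $j-k$ is in run $e-1$. So $\eta_{j+k}=0$ and $\eta_{j-k}=1$. For $k=\rho_e$, the index $j+k$ is the first of run $e+1$, which exists since $e\le q-1$, and $j-k$ is still in run $e-1$. So both letters are $1$, and in particular $0\le j-\rho_e$ and $j+\rho_e\le d$. By (4), with $i_0=\rho_eg\le\min(t,R-t)$,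
$$\delta_i(t)=1\ \ (i<i_0),\qquad\delta_{i_0}(t)=2.$$

We check the remaining condition $\delta_i(t)\le x_{t+i+1}$ for $i_0\le i\le\min(t,R-t-1)$. If $\delta_i(t)\le1$ it is clear. Otherwise $\delta_i(t)=2$ by (4), so $g\mid i$ and $\eta_{j+i/g}=1$, that is, $F(t+i)=\Theta(t+i)-1$. By (3), $F(t+i+1)\ge\Theta(t+i+1)-1$, so $x_{t+i+1}\ge\Theta\ge2$. This is the place where $\Theta\ge2$ is needed.

Lemma 4 gives $r_{x^{-,t}}\ge_sr_x$, so $x^{-,t}\in\mathcal C$. In its word, run $e$ is shorter by one and run $e-1$ is longer by one. So $\rho_e\le\rho_{e-1}$ still holds, and as long as run $e$ is nonempty the argument can be repeated. After $\rho_e$ such moves in total, run $e$ has disappeared, and runs $e-1$ and $e+1$ have merged. We have a member of $\mathcal C$ with $q$ smaller by $2$, contradicting minimality. So $q=1$.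

**Step 4: $\mathcal C$ contains $P$.** This step slides the single boundary between $0$'s and $1$'s to one end of the word.

Take $x\in\mathcal C$ with $q=1$: $\eta_0=\dots=\eta_h=0$ and $\eta_{h+1}=\dots=\eta_d=1$, where $0\le h\le d-1$. Suppose first $1\le h\le d-2$.

If $h+1\ge d/2$, put $j=h+1$ and $t=jg\ge R/2$. Here $\eta_j=1$, and for every admissible $k\ge1$ we have $\eta_{j-k}=0$ and $\eta_{j+k}=1$. By (4), all $\delta_i(t)$ equal $-1$. Since $t\ge R/2$, Lemma 2(b) has no extra condition, and $x^{+,t}\in\mathcal C$. So $h$ may be replaced by $h+1$, and the inequality $h+1\ge d/2$ persists. Repeating, we reach $h=d-1$.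

If $h+1<d/2$, put $j=h$ and $t=hg<R/2$. Here $\eta_j=0$, and for every admissible $k\ge1$ we have $\eta_{j-k}=0$ and $\eta_{j+k}=1$. By (4), all $\delta_i(t)$ equal $1$. Since $t<R/2$, Lemma 2(a) has no extra condition, and $x^{-,t}\in\mathcal C$. So $h$ may be replaced by $h-1$, and the inequality persists. Repeating, we reach $h=0$. (If a move is strict, the case in question cannot occur for a maximal class; the implications are still valid.)

So $\mathcal C$ contains a ribbon $x$ with $h=d-1$ or $h=0$. If $h=d-1$, then $F(t)=\lfloor\Theta t\rfloor$ for all $t<R$, and $x=P$ by (1). If $h=0$, then the word of $x^*$, with letters $1-\eta_{d-j}$, is $0$ exactly for $j\le d-1$, so $x^*=P$. In all cases $P\in\mathcal C$, which proves Proposition C. $\square$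

For the fourteen-row ribbon the chain of words is
$$00010111\to00011111\to00111111\to01111111,$$
first by Lemma 4, then twice by Lemma 2(a) at $t=4$ and $t=2$. It ends at $2\,(23)^6\,2$, the reverse of $P$.

## Proof of Theorem A

Let $R=n+m$ and $N=n(a+1)+ma$. Since $a\ge2$, $N\ge2R$, so Proposition C applies. Moreover
$$N-R+1=(n+m)a+n-(n+m)+1=(n+m)a-m+1.$$
So every element of $\mathcal R((a+1)^na^m)$ is $\le_sP_{n+m,\,(n+m)a-m+1}$. This ribbon lies in $\mathcal R((a+1)^na^m)$, as checked after (1). It is therefore the maximum, hence the unique maximal element. $\blacksquare$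

## Proof of Theorem B

**Part 1: all ribbons with $R$ rows.** The purpose is to remove the condition $N\ge2R-1$ by transposing. If $S\ge R$, then $N=R+S-1\ge2R-1$, and this is Proposition C. Let $S<R$. A ribbon with $R$ rows and $N$ cells has $N-R+1=S$ columns, so its transpose is a ribbon with $S$ rows and $N$ cells, and $N\ge2S-1$. By Proposition C the transpose is $\le_sP_{S,R}$. Transposition of shapes corresponds to the involution $\omega$ on symmetric functions, which permutes the Schur basis and so preserves $\le_s$. Hence every ribbon with $R$ rows and $N$ cells is $\le_sP_{S,R}^{\,t}$, and it remains to see that $P_{R,S}^{\,t}=P_{S,R}$ for all $R,S$, since then $P_{S,R}^{\,t}=P_{R,S}$.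

Take the grid $R$ high and $S$ wide with the origin at the bottom left. A point $(x,y)$ is at distance $x$ from the left side and $R-y$ from the top. Transposition in English notation exchanges these distances, so it is the map $(x,y)\mapsto(R-y,\,S-x)$ onto the grid $S$ high and $R$ wide. If $y=\frac RSx$, then $\frac SR(R-y)=S-x$, so $L$ is mapped to the line $y=\frac SRx$. The cell $[c-1,c]\times[i-1,i]$ is mapped to $[R-i,R-i+1]\times[S-c,S-c+1]$. Its top left corner $(c-1,i)$ is mapped to $(R-i,S-c+1)$, again the top left corner. So the rule defining $P_{R,S}$ is carried to the rule defining $P_{S,R}$.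

**Part 2: all connected skew shapes with $R$ rows.** The purpose is to show that a connected skew shape lies below the ribbon with the same row lengths. Let $A$ be a connected skew shape with $N$ cells and row lengths $x_1,\dots,x_R$ from top to bottom, and let $A'$ be the ribbon with the same row lengths from top to bottom. For instance, if $A$ is the $2\times2$ square, then $A'$ is the ribbon $22$, and $s_{22}\le_sr_{(2,2)}=h_2h_2-h_4=s_{31}+s_{22}$.

By the Littlewood–Richardson rule, the coefficient of $s_\nu$ in $s_A$ is the number of semistandard fillings of $A$ of content $\nu$ whose reverse reading word (rows right to left, top to bottom) is a lattice word. Move each row of such a filling, unchanged, to the corresponding row of $A'$. The word and the content do not change, and the rows still weakly increase. We check the columns of $A'$. For two consecutive rows, let $u$ be the first entry of the upper row. Since $A$ is connected, the two rows share a column. As the lower row of a skew shape starts weakly to the left of the upper row, it has a cell directly below $u$; let $u'>u$ be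 its entry. The last entry of the lower row is $\ge u'>u$. In $A'$ the only column condition between these two rows is that the first entry of the upper row is smaller than the last entry of the lower row, so it holds. The map is injective, because the rows of the filling can be moved back. So each coefficient of $s_A$ is at most that of $r_x$, that is, $s_A\le_sr_x$. Now Part 1 gives $A\le_sP_{R,S}$.

**Part 3: the maximal connected shapes.** By Part 2, every connected skew shape with $N$ cells is $\le_s$ some $P_{R,N-R+1}$ with $1\le R\le N$, and these ribbons are themselves connected. It remains to show that they are pairwise incomparable; then they are $N$ different classes, each maximal, and there are no others.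

We first show that the number of rows of a ribbon can be read off from the Schur expansion. Let $x$ be a ribbon with $R$ rows. Recall $h_\beta=\sum_\lambda K_{\lambda\beta}s_\lambda$, where $K_{\lambda\beta}$ is the number of semistandard tableaux of shape $\lambda$ and content $\beta$. It does not depend on the order of the parts of $\beta$, and it is zero if $\ell(\lambda)>\ell(\beta)$. If $s_\lambda$ occurs in $r_x$, then by (F3) $K_{\lambda\beta}\ne0$ for some coarsening $\beta$ of $x$, so $\ell(\lambda)\le\ell(\beta)\le R$. If $\lambda$ consists of the row lengths of $x$ in decreasing order, then $\ell(\lambda)=R$. All coarsenings $\beta\ne x$ have fewer than $R$ parts and contribute nothing, so the coefficient of $s_\lambda$ in $r_x$ is $K_{\lambda x}=K_{\lambda\lambda}=1$. So the maximal length of a partition occurring in $r_x$ is exactly $R$.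

Now suppose $P_{R,N-R+1}\le_sP_{R',N-R'+1}$. Every $s_\lambda$ occurring in the first function occurs in the second, so $R\le R'$. Apply $\omega$: the transposed ribbons satisfy the same relation and have $N-R+1$ and $N-R'+1$ rows, so $N-R+1\le N-R'+1$, that is, $R'\le R$. Hence $R=R'$. $\blacksquare$

For $N=3$ the three maximal connected classes are $P_{1,3}=(3)$, $P_{2,2}=(2,1)$ and $P_{3,1}=(1,1,1)$, with Schur functions $s_3$, $s_{21}$ and $s_{111}$.
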